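# Removing one element while keeping two connectivities: the grid bound $2k\ell-k-\ell$

## A single surplus element, tested on triangles and paths

All matroids are finite. Let $M$ have ground set $E$ and rank function $r$, and write $X+e$ for $X\cup\{e\}$.

**Definition (connectivity).** For $X\subseteq E$ put $\lambda_M(X)=r(X)+r(E-X)-r(M)$; we write $\lambda$ for $\lambda_M$. For disjoint $Q,R\subseteq E$ put
$$\kappa_M(Q,R)=\min\{\lambda_M(X): Q\subseteq X\subseteq E-R\}.$$

Thus $\lambda(X)$ measures how far the two sides $X$ and $E-X$ are from being a direct sum decomposition, and $\kappa(Q,R)$ is the cheapest way to separate $Q$ from $R$. For example, let $M$ be a circuit with $n\ge2$ elements. If $X$ is nonempty and proper, then $X$ and $E-X$ are independent, so $\lambda(X)=|X|+|E-X|-(n-1)=1$. Hence $\kappa(\{q\},\{r\})=1$ for any two elements $q\neq r$. In general $\lambda(X)=0$ means that $M$ is the direct sum of its restrictions to $X$ and $E-X$, so that no circuit meets both sides.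

Suppose we have two pairs of terminal sets, $Q\cap R=\emptyset$ and $S\cap T=\emptyset$ (but $Q$ may meet $S$, and so on). Let
$$F=E-(Q\cup R\cup S\cup T),\qquad k=\kappa_M(Q,R),\qquad \ell=\kappa_M(S,T).$$
We want to remove an element $e\in F$, by deletion or by contraction, so that both connectivities survive:

- (i) $\kappa_{M\backslash e}(Q,R)=k$ and $\kappa_{M\backslash e}(S,T)=\ell$; or
- (ii) $\kappa_{M/e}(Q,R)=k$ and $\kappa_{M/e}(S,T)=\ell$.

Call $e\in F$ *bad* if neither (i) nor (ii) holds.

For one pair there is never an obstacle: for each $e\notin Q\cup R$, deleting or contracting $e$ preserves $\kappa(Q,R)$ (Lemma 4 below). So the first guess for two pairs is that any nonempty $F$ is enough. We test it.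

*If $k=0$ or $\ell=0$*, the guess is right. Say $k=0$. A connectivity of $0$ cannot drop, so we only have to look after $S,T$, and either deletion or contraction does that.

*If $k=\ell=1$*, the guess is again right: no element of $F$ is bad. We shall check this by hand with six short inequalities once the basic tools are in place.

*If $k=1$, $\ell=2$*, the guess is wrong. Take a triangle with vertices $w_1,w_2,z$ and let $e=w_1w_2$. Replace the edge $zw_1$ by three parallel edges $q,s_1,t_1$, and $zw_2$ by three parallel edges $r_0,s_2,t_2$. Let $M$ be the cycle matroid, of rank $2$, with $Q=\{q\}$, $R=\{r_0\}$, $S=\{s_1,s_2\}$, $T=\{t_1,t_2\}$, so $F=\{e\}$. The circuit $\{q,e,r_0\}$ meets both sides of any separation of $q$ from $r_0$, so $\kappa(Q,R)\ge1$; and $\lambda(Q)=1+2-2=1$. Since $r(S)=r(T)=2=r(M)$, every $X$ with $S\subseteq X\subseteq E-T$ has $\lambda(X)=2$. So $k=1$ and $\ell=2$. Now delete $e$: the two parallel classes become direct summands, and $\kappa(Q,R)$ drops to $0$. Contract $e$: the rank becomes $1$, so $\lambda\le 1+1-1=1$ everywhere,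 and $\kappa(S,T)$ drops below $2$. The only element of $F$ is bad.

*If $k=1$ and $\ell$ is arbitrary*, the example stretches. Take a path $w_1w_2\cdots w_\ell$ with edges $e_j=w_jw_{j+1}$, a further vertex $z$, edges $q=zw_1$, $r_0=zw_\ell$, and for every $j$ two edges $s_j,t_j$ joining $z$ to $w_j$. Here $r(M)=\ell$ and $F=\{e_1,\dots,e_{\ell-1}\}$. For $\ell\ge 2$ the circuit $q,e_1,\dots,e_{\ell-1},r_0$ gives $\kappa(Q,R)\ge 1$ (for $\ell=1$ the circuit $q,r_0$ does), and $\lambda(Q)\le r(Q)=1$. As before $\kappa(S,T)=\ell$, because $r(S)=r(T)=\ell=r(M)$. Delete $e_j$: the edges meeting $\{w_1,\dots,w_j\}$ have rank $j$, the other ones have rank $\ell-j$, and $j+(\ell-j)-\ell=0$. Contract $e_j$: the rank becomes $\ell-1$, so $\lambda\le\ell-1$. All $\ell-1$ elements of $F$ are bad.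

*If $k=\ell=2$*, take a $4$-cycle with vertices $(1,1),(1,2),(2,2),(2,1)$ and a hub $z$. Join $z$ to $(1,1)$ by $q_1,s_1$; to $(1,2)$ by $r_1,s_2$; to $(2,1)$ by $q_2,t_1$; to $(2,2)$ by $r_2,t_2$. With $Q=\{q_1,q_2\}$ and so on, all four rim edges will turn out to be bad.

These examples are the $1\times\ell$ and the $2\times 2$ grid with a hub. A $k\times\ell$ grid has $k(\ell-1)+\ell(k-1)=2k\ell-k-\ell$ edges, and this suggests the corrected guess: $2k\ell-k-\ell$ elements of $F$ can be bad, but not more.

The question comes from Rong Chen and Geoff Whittle, "Intertwining connectivity in matroids" (arXiv:1403.0997, 2014). It is known that there is a function $c:\mathbb N^2\to\mathbb N$ such that $|F|\ge c(k,\ell)$ forces some $e\in F$ to satisfy (i) or (ii). The conjecture is that $2k\ell-\ell-k+1$ will do: whenever $F\ne\emptyset$ and $|F|\ge 2k\ell-\ell-k+1$, some $e\in F$ satisfies (i) or (ii). The conjecture is true, in the following stronger form.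

**Theorem A.** If $k=0$ or $\ell=0$, no element of $F$ is bad. If $k,\ell\ge1$, at most $2k\ell-k-\ell$ elements of $F$ are bad.

**Theorem B.** For all $k,\ell\ge1$ there are $M,Q,R,S,T$ with $\kappa_M(Q,R)=k$, $\kappa_M(S,T)=\ell$, $|F|=2k\ell-k-\ell$ and every element of $F$ bad.

Theorem A gives the conjecture: if $k,\ell\ge1$ and $|F|\ge2k\ell-k-\ell+1$, some element of $F$ is not bad; if $k\ell=0$ and $F\ne\emptyset$, any element of $F$ works.

## Submodularity, minors and an uncrossing inequality

We use that $r$ is submodular, $r(A)+r(B)\ge r(A\cap B)+r(A\cup B)$, that adding one element raises the rank by $0$ or $1$, and that $e\in\mathrm{cl}(A)$ means $r(A+e)=r(A)$. In particular, if $e\in\mathrm{cl}(A)$ and $A\subseteq B$ then $e\in\mathrm{cl}(B)$.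

**Lemma 1.** $\lambda\ge0$, $\lambda(X)=\lambda(E-X)$, and $\lambda(A)+\lambda(B)\ge\lambda(A\cap B)+\lambda(A\cup B)$. Consequently
$$\lambda(A\cup B)\le\lambda(A)+\lambda(B)\quad\text{for all }A,B,\tag{1}$$
$$\lambda(A)\le\lambda(A\cup B)+\lambda(B)\quad\text{whenever }A\cap B=\emptyset.\tag{2}$$

*Proof.* Nonnegativity is $r(X)+r(E-X)\ge r(E)$, and the symmetry is clear. For submodularity, apply submodularity of $r$ to $A,B$ and to $E-A,E-B$, and add. Then (1) follows by dropping $\lambda(A\cap B)\ge0$. For (2), note that $A=(A\cup B)\cap(E-B)$, that $(A\cup B)\cup(E-B)=E$ and $\lambda(E)=0$. So $\lambda(A)\le\lambda(A\cup B)+\lambda(E-B)=\lambda(A\cup B)+\lambda(B)$. $\square$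

For $e\in E$ and $X\subseteq E-e$, the rank functions of the minors give
$$\lambda_{M\backslash e}(X)=r(X)+r(E-X-e)-r(E-e),\tag{3}$$
$$\lambda_{M/e}(X)=r(X+e)+r(E-X)-r(M)-r(\{e\}).\tag{4}$$
For (4), use $r_{M/e}(A)=r(A+e)-r(\{e\})$ three times.

**Lemma 2.** Let $X\subseteq E-e$, and let $N$ be $M\backslash e$ or $M/e$. Then each of $\lambda(X)$, $\lambda(X+e)$ lies between $\lambda_N(X)$ and $\lambda_N(X)+1$. Hence $\kappa_N(Q,R)\le\kappa_M(Q,R)$ if $e\notin Q\cup R$, and by repetition the same holds for every minor $N$ that keeps $Q\cup R$.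

*Proof.* Deletion: $\lambda(X)-\lambda_{M\backslash e}(X)=[r(E-X)-r(E-X-e)]-[r(E)-r(E-e)]$. The first bracket is at most $1$, and by submodularity it is at least the second bracket, which is at least $0$. So the difference is $0$ or $1$. Replacing $X$ by $E-e-X$ and using symmetry gives the same for $\lambda(X+e)$.

Contraction: $\lambda(X)-\lambda_{M/e}(X)=r(\{e\})-[r(X+e)-r(X)]$. The bracket lies between $0$ and $r(\{e\})\le1$, so the difference is $0$ or $1$. Again symmetry gives the statement for $\lambda(X+e)$.

For $\kappa$, take $X$ with $Q\subseteq X\subseteq E-R$ and $\lambda(X)=\kappa_M(Q,R)$. Then $X-e$ separates $Q$ from $R$ in $N$, and $\lambda_N(X-e)\le\lambda(X)$. $\square$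

**Lemma 3 (uncrossing).** For $X,Z\subseteq E-e$,
$$\lambda_{M\backslash e}(X)+\lambda_{M/e}(Z)\ \ge\ \lambda(X\cap Z)+\lambda(X\cup Z\cup e)-1.\tag{5}$$

*Proof.* Since $r(E-e)\le r(M)$ and $r(\{e\})\le 1$, (3) and (4) show that the left side is at least
$$[\,r(X)+r(Z+e)\,]+[\,r(E-e-X)+r(E-Z)\,]-2r(M)-1.$$
In the first bracket the intersection is $X\cap Z$ (as $e\notin X$) and the union is $X\cup Z\cup e$. In the second, the intersection is $E-(X\cup Z\cup e)$ and the union is $E-(X\cap Z)$ (it contains $e$, as $e\notin Z$). Submodularity of $r$ in each bracket gives the claim. $\square$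

**Lemma 4.** If $e\notin Q\cup R$, then at least one of $\kappa_{M\backslash e}(Q,R)$, $\kappa_{M/e}(Q,R)$ equals $k$. The same holds for $S,T$ and $\ell$ if $e\notin S\cup T$.

*Proof.* Both numbers are at most $k$. If both are smaller, there are $X,Z$ with $Q\subseteq X,Z\subseteq E-R-e$, $\lambda_{M\backslash e}(X)\le k-1$ and $\lambda_{M/e}(Z)\le k-1$. Both $X\cap Z$ and $X\cup Z\cup e$ separate $Q$ from $R$ in $M$, so (5) gives $2k-2\ge2k-1$, a contradiction. $\square$

The case $k\ell=0$ of Theorem A is now settled as in the opening: if $k=0$ then $0\le\kappa_N(Q,R)\le0$ for both one-element minors $N$, and Lemma 4 for $S,T$ shows that (i) or (ii) holds. The case $\ell=0$ is the same. **From here on $k,\ell\ge1$.**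

## What a bad element looks like, and the case $k=\ell=1$

**Step 1.** *This step finds out which removal damages which connectivity, and translates that into closures.*

Let $e$ be bad. Then $e$ is neither a loop nor a coloop: otherwise $M\backslash e=M/e$, Lemma 4 says that this minor keeps both connectivities, and (i) holds. So $r(\{e\})=1$ and $r(E-e)=r(M)$. Exactly one of the following holds.

- *Type a:* $\kappa_{M\backslash e}(Q,R)<k$. Then $\kappa_{M/e}(Q,R)=k$ by Lemma 4. Since (ii) fails, $\kappa_{M/e}(S,T)<\ell$, so $\kappa_{M\backslash e}(S,T)=\ell$ by Lemma 4.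
- *Type b:* $\kappa_{M\backslash e}(Q,R)=k$. Since (i) fails, $\kappa_{M\backslash e}(S,T)<\ell$, so $\kappa_{M/e}(S,T)=\ell$ by Lemma 4. Since (ii) fails, $\kappa_{M/e}(Q,R)<k$.

So type b is type a with $(Q,R,k)$ and $(S,T,\ell)$ exchanged. In the path example all bad elements have type a. Define
$$\mathcal K=\{X:Q\subseteq X\subseteq E-R,\ \lambda(X)=k\},\qquad \mathcal L=\{Y:S\subseteq Y\subseteq E-T,\ \lambda(Y)=\ell\}.$$
Both families are closed under $\cap$ and $\cup$. Indeed, if $X,X'\in\mathcal K$, then $2k\ge\lambda(X\cap X')+\lambda(X\cup X')$, and both terms are at least $k$, since both sets separate $Q$ from $R$.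

**Lemma 5.** For each bad $e$ there are $X\not\ni e$ with $X,X+e\in\mathcal K$ and $Y\not\ni e$ with $Y,Y+e\in\mathcal L$.

*Proof.* Let $N=M\backslash e$ in type a and $N=M/e$ in type b. Then $\kappa_N(Q,R)\le k-1$, so there is $X$ with $Q\subseteq X\subseteq E-R-e$ and $\lambda_N(X)\le k-1$. By Lemma 2, $\lambda(X),\lambda(X+e)\le k$. Both sets separate $Q$ from $R$, so both values are $k$. For $Y$ use the other minor in the same way. $\square$

**Lemma 6.** Let $e$ be bad, $e\notin X\cup Y$, with $X,X+e\in\mathcal K$ and $Y,Y+e\in\mathcal L$. In type a,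
$$e\notin\mathrm{cl}(X),\quad e\notin\mathrm{cl}(E-X-e),\quad e\in\mathrm{cl}(Y),\quad e\in\mathrm{cl}(E-Y-e),$$
and $\lambda_{M\backslash e}(X)=k-1$, $\lambda_{M/e}(Y)=\ell-1$. In type b the same holds with $X,k$ and $Y,\ell$ exchanged.

*Proof.* From $\lambda(X)=\lambda(X+e)$ we get
$$r(X+e)-r(X)=r(E-X)-r(E-X-e)=:\varepsilon\in\{0,1\}.$$
If $\varepsilon=0$, then (4) with $r(\{e\})=1$ gives $\lambda_{M/e}(X)=r(X)+r(E-X)-r(M)-1=k-1$. If $\varepsilon=1$, then (3) with $r(E-e)=r(M)$ gives $\lambda_{M\backslash e}(X)=r(X)+r(E-X)-1-r(M)=k-1$. In type a, $\kappa_{M/e}(Q,R)=k$ rules out $\varepsilon=0$. So $\varepsilon=1$, which is the assertion on $X$. The same alternative for $Y$ reads: either $e\in\mathrm{cl}(Y)\cap\mathrm{cl}(E-Y-e)$ and $\lambda_{M/e}(Y)=\ell-1$, or $e$ is in neither closure and $\lambda_{M\backslash e}(Y)=\ell-1$. In type a, $\kappa_{M\backslash e}(S,T)=\ell$ rules out the second. Type b follows by exchanging the two pairs. $\square$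

**Step 2.** *This step collects what a single bad element forces on the four corners of the pair $X,Y$.*

For $e,X,Y$ as in Lemma 6, the set $E-e$ is partitioned into $X\cap Y$, $X-Y$, $Y-X$ and $W:=E-(X\cup Y\cup e)$. Put
$$u=\lambda(X\cap Y),\quad u'=\lambda(W),\quad v=\lambda(X-Y),\quad v'=\lambda(Y-X).$$
Opposite corners have a bounded sum:
$$u+u'\le k+\ell-1,\qquad v+v'\le k+\ell-1.\tag{6}$$
For the first inequality apply (5) to $\lambda_{M\backslash e}(X)+\lambda_{M/e}(Y)$ in type a, and to $\lambda_{M\backslash e}(Y)+\lambda_{M/e}(X)$ in type b. The left side is $k+\ell-2$ by Lemma 6, and the right side is $\lambda(X\cap Y)+\lambda(X\cup Y\cup e)-1=u+u'-1$. For the second replace $Y$ by $Y^*=E-e-Y$. The values $\lambda_{M/e}$ and $\lambda_{M\backslash e}$ at $Y^*$ are those at $Y$, by symmetry in the minor. Moreover $X\cap Y^*=X-Y$, and $X\cup Y^*\cup e=E-(Y-X)$. So (5) reads $k+\ell-2\ge v+v'-1$.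

Adjacent corners have a sum that is bounded below. By (1) applied to $X$, to $E-(X+e)=(Y-X)\cup W$, to $Y$ and to $E-(Y+e)=(X-Y)\cup W$,
$$u+v\ge k,\qquad u'+v'\ge k,\qquad u+v'\ge\ell,\qquad v+u'\ge\ell.\tag{7}$$

Now let $k=\ell=1$. By (6), $u+u'\le1$, so $u=0$ or $u'=0$. If $u=0$, then (7) gives $v\ge1$ and $v'\ge1$. If $u'=0$, then (7) gives $v'\ge1$ and $v\ge1$. Either way $v+v'\ge2$, which contradicts (6). So there is no bad element, as promised in the opening.

For larger $k,\ell$ the inequalities (6) and (7) have solutions, and no statement about one element can bound the number of bad elements. We have to compare bad elements with each other.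

## Bad elements as steps of two chains

**Step 3.** *This step replaces the unrelated sets $X$ of Lemma 5 by members of one fixed chain, so that the bad elements become linearly ordered.*

Take a chain $C_0\subset C_1\subset\dots\subset C_m$ in $\mathcal K$ that is maximal. Since $\mathcal K$ is nonempty and closed under $\cap$ and $\cup$, we have $C_0=\bigcap\mathcal K$ and $C_m=\bigcup\mathcal K$.

**Lemma 7.** For each bad $e$ there is an $i$ with $e\notin C_i$ and $C_{i+1}=C_i+e$.

*Proof.* Take $X$ from Lemma 5. Then $e\notin C_0$, since $C_0\subseteq X$, and $e\in C_m$, since $X+e\subseteq C_m$. So $e\in C_{i+1}-C_i$ for some $i$. The set $C_i\cup(C_{i+1}\cap X)$ belongs to $\mathcal K$, lies between $C_i$ and $C_{i+1}$, and misses $e$. So it is not $C_{i+1}$, and by maximality of the chain it is $C_i$. Therefore $C_i\cup(C_{i+1}\cap(X+e))=C_i+e$. This set belongs to $\mathcal K$, lies between $C_i$ and $C_{i+1}$, and contains $e$. So it is $C_{i+1}$. $\square$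

Put $X_e=C_i$. In the same way, fix a maximal chain of $\mathcal L$ and define $Y_e$. Then $e\notin X_e\cup Y_e$, $X_e,X_e+e\in\mathcal K$ and $Y_e,Y_e+e\in\mathcal L$. So Lemma 6 and Step 2 apply to $(X_e,Y_e)$. Different bad elements $e,f$ are different steps of each chain, so
$$X_e+e\subseteq X_f\ \text{ or }\ X_f+f\subseteq X_e,\qquad\text{and}\qquad Y_e+e\subseteq Y_f\ \text{ or }\ Y_f+f\subseteq Y_e.\tag{8}$$

It is tempting to stop here and bound the number of steps of the $\mathcal K$-chain. This cannot work. In a circuit with $n+2$ elements, let $Q=S=\{q\}$ and $R=T=\{r_0\}$. Every set that contains $q$ and not $r_0$ is in $\mathcal K=\mathcal L$, so a maximal chain has $n$ steps, with $n$ as large as we like. (None of these steps is bad: contracting an element of $F$ leaves a circuit, and both connectivities stay $1$.) Along the chain $\lambda$ is constantly $k$, so $\lambda(X_e)$ gives us nothing to count. What helps is to measure how the members of one chain cut the members of the other.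

## Two labels that separate the bad elements

For each bad $e$ put
$$u_e=\lambda(X_e\cap Y_e),\qquad v_e=\lambda(X_e-Y_e).$$
By (8) the bad elements carry two linear orders. We shall see that $u$ increases strictly when both orders go up, and $v$ increases strictly when the $X$-order goes up and the $Y$-order goes down. So the pair $(u_e,v_e)$ determines $e$.

**Step 4.** *This step shows that cutting a fixed set by larger members of a chain cannot lower $\lambda$.*

If $X\subseteq X'$ are in $\mathcal K$ and $Z\subseteq E$ is arbitrary, then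
$$\lambda(X\cap Z)\le\lambda(X'\cap Z).\tag{9}$$
Indeed, $X\cap(X'\cap Z)=X\cap Z$, so submodularity gives
$$\lambda(X)+\lambda(X'\cap Z)\ge\lambda(X\cap Z)+\lambda\bigl(X\cup(X'\cap Z)\bigr).$$
Since $Q\subseteq X\cup(X'\cap Z)\subseteq X'\subseteq E-R$, the last term is at least $k=\lambda(X)$, and (9) follows. In the same way, if $Y\subseteq Y'$ are in $\mathcal L$, then
$$\lambda(Z\cap Y)\le\lambda(Z\cap Y'),\qquad\lambda(Z-Y')\le\lambda(Z-Y).\tag{10}$$
For the second inequality, use the argument with $E-Y'\subseteq E-Y$. These sets contain $T$, avoid $S$, and have $\lambda=\ell=\kappa(T,S)$.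

**Step 5.** *This step provides the strict increase: adding $e$ itself raises both labels by exactly one.*
$$\lambda\bigl((X_e\cap Y_e)+e\bigr)=u_e+1,\qquad\lambda\bigl((X_e-Y_e)+e\bigr)=v_e+1.\tag{11}$$
Write $X=X_e$, $Y=Y_e$. For $Z\subseteq E-e$,
$$\lambda(Z+e)-\lambda(Z)=[\,r(Z+e)-r(Z)\,]-[\,r(E-Z)-r(E-Z-e)\,].$$
We show that for $Z=X\cap Y$ and for $Z=X-Y$ the first bracket is $1$ (that is, $e\notin\mathrm{cl}(Z)$) and the second is $0$ (that is, $e\in\mathrm{cl}(E-Z-e)$), using Lemma 6.

Type a: $Z\subseteq X$ and $e\notin\mathrm{cl}(X)$, so $e\notin\mathrm{cl}(Z)$. If $Z=X\cap Y$, then $E-Z-e\supseteq E-Y-e$; if $Z=X-Y$, then $E-Z-e\supseteq Y$. Both $E-Y-e$ and $Y$ have $e$ in their closure, so $e\in\mathrm{cl}(E-Z-e)$.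

Type b: if $Z=X\cap Y$, then $Z\subseteq Y$; if $Z=X-Y$, then $Z\subseteq E-Y-e$. Neither $Y$ nor $E-Y-e$ has $e$ in its closure, so $e\notin\mathrm{cl}(Z)$. Further, $E-Z-e\supseteq E-X-e$ and $e\in\mathrm{cl}(E-X-e)$, so $e\in\mathrm{cl}(E-Z-e)$.

**Step 6.** *This step shows that $e\mapsto(u_e,v_e)$ is injective on the bad elements.*

Let $e\ne f$ be bad. By (8) and symmetry we may assume $X_e+e\subseteq X_f$.

If $Y_e+e\subseteq Y_f$, then (11), (9) and (10) give
$$u_e+1=\lambda\bigl((X_e+e)\cap(Y_e+e)\bigr)\le\lambda\bigl(X_f\cap(Y_e+e)\bigr)\le\lambda(X_f\cap Y_f)=u_f.$$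
Otherwise $Y_f\subseteq Y_f+f\subseteq Y_e$. Since $e\notin Y_e$, we have $(X_e-Y_e)+e=(X_e+e)-Y_e$, and (11), (9) and (10) give
$$v_e+1=\lambda\bigl((X_e+e)-Y_e\bigr)\le\lambda(X_f-Y_e)\le\lambda(X_f-Y_f)=v_f.$$
In both cases $(u_e,v_e)\ne(u_f,v_f)$.

*The labels on the path.* In the $1\times\ell$ example, let $X_j=\{q,s_1,\dots,s_j,t_1,\dots,t_j,e_1,\dots,e_{j-1}\}$. Then $\lambda(X_j)=j+(\ell-j+1)-\ell=1$ and $\lambda(X_j+e_j)=(j+1)+(\ell-j)-\ell=1$. The sets $X_1\subset X_1+e_1\subset X_2\subset X_2+e_2\subset\cdots$ form a chain in $\mathcal K$, which extends to a maximal one. Every set between $S$ and $E-T$ is in $\mathcal L$, so we may choose the chain of $\mathcal L$ that adds $q,e_1,\dots,e_{\ell-1},r_0$ to $S$ in this order. For $e=e_j$ this gives $X_e\cap Y_e=\{q,s_1,\dots,s_j,e_1,\dots,e_{j-1}\}$ and $X_e-Y_e=\{t_1,\dots,t_j\}$. Both have rank $j$, and their complements have rank $\ell$, since they contain $T$ and $S$ respectively. So $(u_e,v_e)=(j,j)$ for $j=1,\dots,\ell-1$: the labels run along a diagonal.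

## The rectangle in the coordinates $u+v$ and $u-v$

Injectivity already bounds the number of bad elements. By (6) and $\lambda\ge0$, we have $0\le u_e\le k+\ell-1$ and $0\le v_e\le k+\ell-1$, so there are at most $(k+\ell)^2$ bad elements. This is the bound that one would write down first, by confining $u$ and $v$ separately, in the style of the Erdős–Szekeres theorem. It is too large: for $k=\ell=1$ it gives $4$, and we know that the truth is $0$. For $k=1$ the path shows what is lost: the labels used there are on a line, and a square counts all the points around it. The inequality $u+v\ge k$ in (7) concerns the sum, and we now bound sum and difference instead.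

**Step 7.** *This step confines $(u,v)=(u_e,v_e)$ for every bad $e$.*
$$k\le u+v\le k+2\ell-2,\qquad -(k-1)\le u-v\le k-1.\tag{12}$$

Write $X=X_e$, $Y=Y_e$, and let $u',v'$ be the labels of the other two corners, as in Step 2.

The lower bound $u+v\ge k$ is in (7). For the upper bound, add the two inequalities of (6) and use $u'+v'\ge k$ from (7):
$$u+v\le 2(k+\ell-1)-(u'+v')\le 2k+2\ell-2-k=k+2\ell-2.$$

For the difference, write $X+e$ as a disjoint union in two ways, of $(X\cap Y)+e$ and $X-Y$, and of $(X-Y)+e$ and $X\cap Y$. Since $\lambda(X+e)=k$, (2) and (11) give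
$$u+1\le k+v,\qquad v+1\le k+u,$$
that is, $|u-v|\le k-1$.

**Step 8.** *This step counts the integer points allowed by* (12).

Put $p=u+v$ and $d=u-v$. The pair $(p,d)$ determines $(u,v)$, and $p\equiv d\pmod2$. The $2\ell-1$ integers from $k$ to $k+2\ell-2$ contain $\ell$ that are congruent to $k$ modulo $2$ and $\ell-1$ that are congruent to $k+1$. The $2k-1$ integers from $-(k-1)$ to $k-1$ contain $k$ that are congruent to $k-1$ modulo $2$ and $k-1$ that are congruent to $k$. Matching parities, the number of possible pairs is
$$\ell(k-1)+(\ell-1)k=2k\ell-k-\ell.$$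
By Step 6 there are at most that many bad elements. This proves Theorem A, and with it the conjecture. $\blacksquare$

*How much the tilt matters.* From (12), $1\le2u\le2k+2\ell-3$, so $1\le u\le k+\ell-2$, and likewise for $v$. If we kept only these separate bounds, we would count $(k+\ell-2)^2$ pairs. The excess is
$$(k+\ell-2)^2-(2k\ell-k-\ell)=k^2+\ell^2-3k-3\ell+4=(k-1)(k-2)+(\ell-1)(\ell-2).$$
For $k=\ell=2$ it is $0$. For $k=\ell=3$ it is $4$: the square $\{1,2,3,4\}^2$ loses exactly its corners $(1,1)$, $(4,4)$, where $p$ is $2$ or $8$ instead of lying in $[3,7]$, and $(1,4)$, $(4,1)$, where $|d|=3$ instead of at most $2$. Twelve pairs remain, and the $3\times3$ grid has twelve edges.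

## The grid with a hub

We prove Theorem B. Let $G$ be the $k\times\ell$ grid with vertices $(i,j)$, row $1\le i\le k$ and column $1\le j\le\ell$, together with one more vertex $z$ and the edges
$$q_i=z(i,1),\quad r_i=z(i,\ell)\quad(i\le k),\qquad s_j=z(1,j),\quad t_j=z(k,j)\quad(j\le\ell).$$
All of these are different edges, and parallel edges are allowed. Let $M=M(G)$ be the cycle matroid, and $Q=\{q_i\}$, $R=\{r_i\}$, $S=\{s_j\}$, $T=\{t_j\}$. Then $F$ is the set of grid edges, $|F|=k(\ell-1)+\ell(k-1)=2k\ell-k-\ell$, and $r(M)=k\ell$, because $G$ is connected with $k\ell+1$ vertices. We use repeatedly that a set of edges whose ends all lie in a vertex set $U$ has rank at most $|U|-1$. Transposing the grid exchanges $(Q,R,k)$ with $(S,T,\ell)$.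

**Step 9.** *This step checks that the connectivities are $k$ and $\ell$.*

First, $\kappa(Q,R)\le\lambda(Q)\le r(Q)=k$, since $r(E-Q)\le r(M)$. For the lower bound, contract all horizontal grid edges, and delete all vertical grid edges and $S\cup T$. Each row becomes one vertex, and what remains is $k$ parallel pairs $\{q_i,r_i\}$, one from $z$ to each row. In this minor $N$ the ground set is $Q\cup R$, so $\kappa_N(Q,R)=\lambda_N(Q)=k+k-k=k$, and Lemma 2 gives $\kappa_M(Q,R)\ge k$. By transposition, $\kappa(S,T)=\ell$.

**Step 10.** *This step shows that deleting a horizontal grid edge damages $\kappa(Q,R)$.*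

Let $e$ join $(i,j)$ to $(i,j+1)$. Let $V_1$ be the set of vertices in columns $\le j$, and $V_2$ the set of the other grid vertices. Let $X$ consist of all edges other than $e$ with an end in $V_1$. Then $Q\subseteq X$, and $X\cap R=\emptyset$, since every $r_{i'}$ joins $z$ to column $\ell\ge j+1$. Apart from $V_1$ and $z$, the edges of $X$ reach only column $j+1$, and there only the $k-1$ vertices in rows other than $i$. So $r(X)\le|V_1|+1+(k-1)-1=|V_1|+k-1$. The other edges of $G\backslash e$ lie on $V_2\cup\{z\}$ and have rank at most $|V_2|$. The graph $G\backslash e$ is connected, since each row, and each of the two pieces of row $i$, is joined to $z$ by an edge of $Q$ or $R$. So $r(M\backslash e)=k\ell=|V_1|+|V_2|$. Hence $\lambda_{M\backslash e}(X)\le k-1$, and (i) fails.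

**Step 11.** *This step shows that contracting the same edge damages $\kappa(S,T)$.*

Let $Y$ consist of $S$ and all edges with an end in a row $<i$. No edge of $T$ is of this kind, since each $t_j$ joins $z$ to row $k\ge i$. So $S\subseteq Y$ and $Y\cap T=\emptyset$; also $e\notin Y$, since both ends of $e$ are in row $i$. The edges of $Y+e$ lie on $z$ and the rows $\le i$, so $r(Y+e)\le i\ell$. The edges of $E-Y$ have no end in a row $<i$, so they lie on $z$ and the rows $\ge i$, and $r(E-Y)\le(k-i+1)\ell$. Since $e$ is not a loop, (4) gives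
$$\lambda_{M/e}(Y)=r(Y+e)+r(E-Y)-r(M)-1\le i\ell+(k-i+1)\ell-k\ell-1=\ell-1.$$
So $\kappa_{M/e}(S,T)<\ell$, and (ii) fails.

Thus every horizontal grid edge is bad. By transposition every vertical grid edge is bad: deleting it damages $\kappa(S,T)$ and contracting it damages $\kappa(Q,R)$. This proves Theorem B. $\blacksquare$

## The exact threshold, the number of removable elements, and small minors

For $k,\ell\ge1$ the number $2k\ell-k-\ell+1$ is the smallest threshold for $|F|$ that forces an element satisfying (i) or (ii). By Theorem A it suffices, and by Theorem B no smaller number does, since the grid has $|F|=2k\ell-k-\ell$ and no such element. (For $k=\ell=1$ the grid has $F=\emptyset$, so this only says that $F$ must be nonempty.) If $k\ell=0$, then $F\ne\emptyset$ suffices.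

Theorem A gives more than one element: for $k,\ell\ge 1$, at least $|F|-(2k\ell-k-\ell)$ elements of $F$ can each, individually, be deleted or contracted while both connectivities are preserved. This count is best possible for every value of $|F|\ge2k\ell-k-\ell$. To see this, add loops to the grid example and put them in $F$. Loops do not change any rank, so the values of $\kappa$ and the badness of the grid edges stay as they were, and a loop is never bad by Step 1.

Finally, as long as $|F|>\max\{0,2k\ell-k-\ell\}$, some element of $F$ can be removed without changing $k$ and $\ell$, and Theorem A applies again to the smaller matroid with the same terminal sets. Hence $M$ has a minor $N$ with $Q\cup R\cup S\cup T\subseteq E(N)$, $\kappa_N(Q,R)=k$, $\kappa_N(S,T)=\ell$ and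
$$|E(N)-(Q\cup R\cup S\cup T)|\le\max\{0,\,2k\ell-k-\ell\}.$$
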